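# Iterated Quillen negation of continuous maps gives only finitely many classes

## Finiteness guessed, and tried on $2\to1$, $\emptyset\to B$ and $\emptyset\to1$

Take one continuous map $f$ between finite spaces. Collect all maps that lift against $f$ on the left, or all that lift on the right. Do the same to the class you obtained, and go on, choosing left or right freely each time. How many different classes can appear?

The first guess is: finitely many, and because $f$ is finite. A finite space is the same thing as a finite preorder, so $f$ carries a finite amount of information, and each step only re-expresses it. We make the question precise and test this guess, both its answer and its reason.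

We work in $\mathrm{Top}$, the category of all topological spaces and continuous maps.

**(1.1) Definition (lifting).** For $i:A\to B$ and $p:X\to Y$ write $i\rightthreetimes p$ if for all maps $u:A\to X$, $v:B\to Y$ with $pu=vi$ there is a map $d:B\to X$ with $di=u$ and $pd=v$. The pair $(u,v)$ is called a square from $i$ to $p$, and $d$ is a lift.

**(1.2) Definition (negations, words).** For a class $P$ of maps put
$$P^l=\{i: i\rightthreetimes p\text{ for all }p\in P\},\qquad P^r=\{p: i\rightthreetimes p\text{ for all }i\in P\},$$
and for a word $s=s_1\cdots s_n$ in the letters $l,r$ put $P^s=(\cdots((P^{s_1})^{s_2})\cdots)^{s_n}$. So $P^{rl}=(P^r)^l$.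

The conjecture, from Misha Gavrilovich, "Finite combinatorics implicit in the basic definitions of topology", arXiv:2409.20464 (2024), is that for each map $f$ of finite spaces the collection of all $\{f\}^s$, with $s$ a nonempty word of arbitrary length, is finite.

**(1.3) Formal rules.** If $P\subseteq Q$ then $Q^r\subseteq P^r$ and $Q^l\subseteq P^l$. Always $P\subseteq P^{rl}$ and $P\subseteq P^{lr}$. Hence $P^{rlr}=P^r$: applying $r$ to $P\subseteq P^{rl}$ gives $P^{rlr}\subseteq P^r$, and $P^r\subseteq(P^r)^{lr}$ is the other inclusion. Likewise $P^{lrl}=P^l$. So alternating letters produce nothing new; only repeated letters can.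

**(1.4) Notation.** $1$ is the point, $2$ the discrete and $I$ the indiscrete two-point space. $S=\{0,1\}$ is the Sierpiński space, with $1$ open and $0$ closed. A map $S\to X$, $0\mapsto x$, $1\mapsto x'$, is continuous iff every open set containing $x$ contains $x'$, that is, iff $x\in\overline{\{x'\}}$. For $W$ open in $X$, $\chi_W:X\to S$ is the map with $\chi_W^{-1}(1)=W$. Every function to $I$ is continuous. Two points are *distinguishable* if some open set contains exactly one of them. We use the small maps

- $e:\emptyset\to1$, $\;q_D:2\to1$, $\;q_S:S\to1$, $\;q_I:I\to1$;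
- $j:1\to2$, $\;o:1\to S$ with image the open point $1$, $\;n:1\to I$, $\;b:S\to I$, the identity on points;

and the following classes of maps $p:X\to Y$.

- $\mathrm{Iso}$ (homeomorphisms), $\mathrm{All}$, and $\mathrm{Inj},\mathrm{Surj},\mathrm{Bij}$ with their set-theoretic meaning.
- $\mathrm{Init}$: every open set of $X$ is $p^{-1}(O)$ for some open $O\subseteq Y$. For example $q_I\in\mathrm{Init}$, but $q_S,b\notin\mathrm{Init}$, because $\{1\}\subseteq S$ is not a preimage.
- $\mathrm{Emb}=\mathrm{Inj}\cap\mathrm{Init}$; $\mathrm{ClEmb}$, the closed embeddings; $\mathrm{TF}=\mathrm{Surj}\cap\mathrm{Init}$. For example $q_I\in\mathrm{TF}$. An injective member of $\mathrm{TF}$ is a homeomorphism.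
- $\mathrm{SplitEpi}$: maps with a (continuous) section. An injective split epimorphism is a homeomorphism.
- $T_0\mathrm{Fib}$, $T_1\mathrm{Fib}$: all fibres are $T_0$, resp. $T_1$. Every injection and $q_D$ lie in both; $q_S$ lies only in the first.
- $E=\{\emptyset\to B\}$, with $B$ any space.
- $\mathrm{DSum}$: maps isomorphic to $A\to A\sqcup D$ with $D$ discrete. $\mathrm{DSum}'$: those with $A\ne\emptyset$ or $D=\emptyset$. So $j$ lies in both, and $e\in\mathrm{DSum}\setminus\mathrm{DSum}'$.

**(1.5) Lifting against one small map.**
$$\{e\}^r=\mathrm{Surj},\quad \{q_D\}^r=\mathrm{Inj},\quad \{q_S\}^r=T_1\mathrm{Fib},\quad \{q_I\}^r=T_0\mathrm{Fib},\quad E^r=\mathrm{SplitEpi},$$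
$$\{q_I\}^l=\mathrm{Inj},\qquad \{q_S\}^l=\mathrm{Init}.$$
*Proof.* A square from $e$ to $p$ is a point of $Y$, and a lift is a preimage. A square from $q_D$ to $p$ is a pair of points of $X$ with equal image, and a lift exists iff they are equal. A square from $q_S$ (resp. $q_I$) to $p$ is a map from $S$ (resp. $I$) to a fibre of $p$, and a lift exists iff that map is constant. All maps $S\to F$ are constant iff no point lies in the closure of another, i.e. $F$ is $T_1$; all maps $I\to F$ are constant iff no two points are indistinguishable, i.e. $F$ is $T_0$. Next, $p\in E^r$ iff every map $B\to Y$ lifts to $X$, iff $\mathrm{id}_Y$ lifts. Finally, $i:A\to B$ is in $\{q_I\}^l$ iff every function $A\to I$ factors through $i$, iff $i$ is injective; and $i\in\{q_S\}^l$ iff every $\chi_W:A\to S$ factors through $i$, i.e. every open $W\subseteq A$ is some $i^{-1}(O)$. $\square$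

**(1.6) $\mathrm{Inj}^r=\mathrm{TF}$.** *Proof.* Let $p:X\to Y$ be in $\mathrm{Inj}^r$. It is surjective, as $e\in\mathrm{Inj}$. Let $X'$ be the set $X$ with the topology $\{p^{-1}(O)\}$. The identity $X\to X'$ is an injection, and $(\mathrm{id}_X,\;p:X'\to Y)$ is a square from it to $p$. A lift is the identity function $X'\to X$, so this is continuous and $X=X'$. Conversely let $p\in\mathrm{TF}$, let $i:A\to B$ be injective and $(u,v)$ a square. Put $d=ui^{-1}$ on $i(A)$, and elsewhere choose $d(y)\in p^{-1}(v(y))$. Then $di=u$, $pd=v$, and $d^{-1}(p^{-1}(O))=v^{-1}(O)$, so $d$ is continuous. $\square$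

**(1.7) $\mathrm{TF}^r=T_0\mathrm{Fib}$, and $\mathrm{TF}\subseteq\mathrm{SplitEpi}$.** *Proof.* As $q_I\in\mathrm{TF}$, $\mathrm{TF}^r\subseteq\{q_I\}^r=T_0\mathrm{Fib}$. Let $p\in\mathrm{TF}$. Its fibres are indiscrete, and any set-theoretic section $s$ is continuous, because $s^{-1}(p^{-1}(O))=O$. Let $h\in T_0\mathrm{Fib}$ and let $(u,v)$ be a square from $p$ to $h$. Then $u$ maps each fibre of $p$ into a fibre of $h$, hence is constant on it. So $d=us$ satisfies $dp=u$ and $hd=hus=vps=v$. $\square$

**(1.8) The words $r^n$ for $q_D$.** The classes are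
$$\mathrm{Inj},\ \mathrm{TF},\ T_0\mathrm{Fib},\ \mathrm{Iso},\ \mathrm{All},\ \mathrm{Iso},\ \mathrm{All},\dots$$
The first three are (1.5)–(1.7). For the fourth: $\mathrm{Inj}\subseteq T_0\mathrm{Fib}$ and $q_D\in T_0\mathrm{Fib}$ give $T_0\mathrm{Fib}^r\subseteq\mathrm{Inj}^r\cap\{q_D\}^r=\mathrm{TF}\cap\mathrm{Inj}=\mathrm{Iso}$. Then $\mathrm{Iso}^r=\mathrm{All}$, and $\mathrm{All}^r=\mathrm{Iso}$, because a map that lifts against itself is an isomorphism.

**(1.9) The words $r^n$ for $E$.** Here $E^r=\mathrm{SplitEpi}$. I claim $\mathrm{SplitEpi}^r=\mathrm{Inj}$. Since $q_D$ is a split epimorphism, "$\subseteq$" holds. If $g$ has a section $s$, $h$ is injective and $(u,v)$ is a square from $g$ to $h$, put $d=us$. Then $hd=vgs=v$, and $h(dg)=vg=hu$ gives $dg=u$. From here on the classes are those of (1.8).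

**(1.10) The words $r^n$ for $e$.** $\{e\}^r=\mathrm{Surj}$. First, $\mathrm{Surj}\rightthreetimes\mathrm{Emb}$: in a square $(u,v)$ from a surjection to an embedding $p$, $v$ takes values in the image of $p$, and $d=p^{-1}v$ is a lift. Conversely $\mathrm{Surj}^r\subseteq\{q_D\}^r=\mathrm{Inj}$, and lifting against the bijection $X\to X'$ as in (1.6) gives $\mathrm{Surj}^r\subseteq\mathrm{Init}$. So $\{e\}^{rr}=\mathrm{Emb}$. The next class is $\mathrm{Emb}^r$, for which no shorter name is available; we finish this row in (7.2).

**(1.11) The words $l^n$ for $e$.** A square from $i:A\to B$ to $e$ exists only for $A=\emptyset$, and then a lift exists only for $B=\emptyset$. So $\{e\}^l$ consists of the maps with $A\ne\emptyset$ or $B=\emptyset$. Let $i:A\to B$ be in $\{e\}^{ll}$. If $A\neq\emptyset$, then $i\in\{e\}^l$ lifts against itself and is an isomorphism. If $A=\emptyset\ne B$, then $i$ does not lift against $j\in\{e\}^l$ (take $B\to2$ constant with value outside $j(1)$). So the classes are $\{e\}^l,\mathrm{Iso},\mathrm{All},\mathrm{Iso},\dots$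

In these tests the guessed answer survives. The guessed reason does not seem to matter: $E$ involves spaces of every size, and after one step it runs into the same row as $q_D$. One should therefore try to prove finiteness for an arbitrary class $P$, with a bound that does not depend on $P$.

## The uniform theorem, and two moves on closed pairs

**(2.1) Theorem.**

1. There is a constant $C$ (one may take $C=36\cdot(2^{14}-1)$) such that for every class $P$ of morphisms of $\mathrm{Top}$ there are at most $C$ distinct classes $P^s$, $s\in\{l,r\}^n$, $n>0$. In particular the conjecture is true (take $P=\{f\}$).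
2. There is a finite list $\mathcal G$ of classes of morphisms, independent of $P$, such that $P^s\in\mathcal G$ for every $P$ and every word $s$ having at least $13$ indices $k$ with $s_k=s_{k+1}$.

The constants are not claimed to be optimal. To speak of collections of classes, read $\mathrm{Top}$ as the spaces in a Grothendieck universe and "class" as "subset of the universe"; cardinals used in constructions are then cardinals of the universe, which is closed under all operations below.

**(2.2) Definition.** A *left class* is a class of the form $Q^l$, a *right class* one of the form $Q^r$. A *closed pair* is a pair $(L,R)$ with $L=R^l$ and $R=L^r$. By (1.3), every left class is the first component, and every right class the second component, of exactly one closed pair.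

**(2.3) Closure properties.** A left class contains the isomorphisms and is closed under composition, cobase change (pushout), coproducts and retracts. A right class contains the isomorphisms and is closed under composition, base change (pullback), products and retracts. Intersections of right classes are right classes.

*Proof.* Let $p$ be fixed; we treat $\{p\}^l$. For a composite, lift along the first factor, then along the second. For a coproduct, lift on each summand. For the cobase change $i':A'\to B'$ of $i:A\to B$ along $A\to A'$, and a square $(u,v)$ from $i'$ to $p$: compose with $A\to A'$, $B\to B'$, take a lift $d:B\to X$, and combine $d$ and $u$ to a map $B'\to X$; it is a lift by uniqueness in the pushout. Recall that $i'$ is a retract of $i$ if there are maps $A'\to A\to A'$ and $B'\to B\to B'$ with identity composites, commuting with $i',i$. A square from $i'$ to $p$, composed with $A\to A'$ and $B\to B'$, is a square from $i$; precompose its lift with $B'\to B$. Right classes are dual. Finally $Q_1^r\cap Q_2^r=(Q_1\cup Q_2)^r$. $\square$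

**(2.4) The hulls $\lambda$ and $\rho$.** Put $\lambda(P)=P^{rl}\supseteq P$ and $\rho(P)=P^{lr}\supseteq P$. Both are monotone. By (1.3), $\lambda(P)^r=P^r$ and $\rho(P)^l=P^l$. If $P\subseteq L$ with $L$ a left class, then $\lambda(P)\subseteq L^{rl}=L$; similarly for $\rho$ and right classes. For example $\rho(\{q_I\})=\mathrm{Inj}^r=\mathrm{TF}$ by (1.5) and (1.6), so **a right class containing $q_I$ contains $\mathrm{TF}$**.

Also $\mathrm{Inj}=\{q_I\}^l$ is a left class and $\mathrm{Inj}=\{q_D\}^r$ is a right class, and $q_D\in\mathrm{Inj}^l$.

**(2.5) Definition (moves and paths).** On closed pairs put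
$$\alpha(L,R)=(L^l,\rho(L)),\qquad\beta(L,R)=(\lambda(R),R^r).$$
These are closed pairs by (1.3). A *path* of length $m$ is a sequence $\sigma_0,\dots,\sigma_m$ of closed pairs with $\sigma_{k+1}\in\{\alpha\sigma_k,\beta\sigma_k\}$. It *meets* a set of pairs if some $\sigma_k$ lies in it. Words in $\alpha,\beta$ are written in order of application: $\beta\alpha$ means first $\beta$, then $\alpha$.

For example, $(\mathrm{Inj},\mathrm{TF})$ is a closed pair; $\alpha$ takes it to $(\mathrm{Inj}^l,\mathrm{Inj})$, because $\mathrm{Inj}$ is a right class, and $\beta$ takes it to $(\lambda(\mathrm{TF}),T_0\mathrm{Fib})$.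

**(2.6) From words to paths.** For a nonempty word $s$ put $\pi(s)=(P^s,P^{sr})$ if $s$ ends in $l$, and $\pi(s)=(P^{sl},P^s)$ if $s$ ends in $r$. If $s$ ends in $l$, then $\pi(sr)=(P^{srl},P^{sr})=\pi(s)$ and $\pi(sl)=(P^{sl},P^{slr})=\alpha\pi(s)$. If $s$ ends in $r$, then $\pi(sl)=\pi(s)$ and $\pi(sr)=\beta\pi(s)$. So every $P^s$ is a component of a pair obtained from $\pi(l)$ or $\pi(r)$ by exactly as many moves as there are $k$ with $s_k=s_{k+1}$.

The question is now about a binary tree of moves.

## Powers of $\beta$, and the chain $R\subseteq\rho\lambda(R)\subseteq\cdots$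

The sensible first approach is to follow one move. For $\beta$ this works for every starting pair. We need two observations and a lemma.

**(3.1) The map $e$ decides.** For a closed pair $(L,R)$: $e\in L\iff R\subseteq\mathrm{Surj}$. If this fails, then $e\in R$ and $E\subseteq R$. So exactly one of $R\subseteq\mathrm{Surj}$ and $e\in R$ holds, and $e\in R$ implies $R^r\subseteq E^r=\mathrm{SplitEpi}$.

*Proof.* The equivalence is $\{e\}^r=\mathrm{Surj}$. If $p\in R$ misses a point, pull $p$ back to that point: the result is $e$. Pulling $e$ back along $B\to1$ gives $\emptyset\to B$. $\square$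

**(3.2)** If $R\subseteq\mathrm{Surj}$, then $R^r\supseteq\mathrm{Emb}$, by (1.10). Since $E\subseteq\mathrm{ClEmb}\subseteq\mathrm{Emb}$, we have $\mathrm{Emb}^r\subseteq\mathrm{ClEmb}^r\subseteq\mathrm{SplitEpi}$.

**(3.3) Lemma.** Let $R\subseteq\mathrm{SplitEpi}$ be a right class and $\mathcal F=\{F:(F\to1)\in R\}$. Then $R^r=\{F\to1:F\in\mathcal F\}^r$ is the class of maps $h$ such that every map from a space in $\mathcal F$ to a fibre of $h$ is constant. Moreover $R^{rr}\in\{\mathrm{Iso},\mathrm{TF}\}$.

*Proof.* **Step 1: describe $\{F\to1\}^r$.** Spaces in $\mathcal F$ are nonempty, so a square from $F\to1$ to $h$ is a map from $F$ to a fibre of $h$, and a lift exists iff it is constant. Clearly $R^r\subseteq\{F\to1\}^r$.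

**Step 2: reduce all of $R$ to fibres.** Let $h$ satisfy the fibre condition, let $g\in R$ have section $s$, and let $(u,v)$ be a square from $g$ to $h$. Fibres of $g$ belong to $\mathcal F$ by base change, and $u$ maps each into a fibre of $h$, so $u$ is constant on fibres of $g$. Hence $d=us$ satisfies $dg=u$ and $hd=vgs=v$.

**Step 3: negate again.** Injective maps satisfy the fibre condition, so $R^r\supseteq\mathrm{Inj}$ and $R^{rr}\subseteq\mathrm{Inj}^r=\mathrm{TF}$. If $R^{rr}\neq\mathrm{Iso}$, a non-isomorphism in it is not injective, so it has an indiscrete fibre $F$ with at least two points. By base change $(F\to1)\in R^{rr}$, and $q_I$ is a retract of $F\to1$ via $I\to F\to I$. So $q_I\in R^{rr}$ and $\mathrm{TF}\subseteq R^{rr}$ by (2.4). $\square$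

**(3.4) Four moves $\beta$.** For every closed pair $(L,R)$, one of $\beta(L,R),\dots,\beta^4(L,R)$ has right class $\mathrm{Iso}$ or $\mathrm{TF}$. *Proof.* If $e\in R$, then $R^r\subseteq\mathrm{SplitEpi}$ and (3.3), applied to $R^r$, gives $R^{rrr}\in\{\mathrm{Iso},\mathrm{TF}\}$. If $e\notin R$, then $R\subseteq\mathrm{Surj}$ and $e\in\mathrm{Emb}\subseteq R^r$, so the same applies with $R^r$ in place of $R$. $\square$

Here is the exact point where this stops. Lemma (3.3) feeds on consecutive moves $\beta$. The path $\beta\alpha\beta\alpha\cdots$ never has two in a row. Two moves $\beta\alpha$ lead from $(L,R)$ to $(\lambda(R),R^r)$ and then to the pair with right class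
$$\rho\lambda(R)\ \supseteq\ \lambda(R)\ \supseteq\ R .$$
So the path gives an increasing chain of right classes, and nothing so far stops it. Computing every class explicitly is hopeless, since $R$ is arbitrary.

The way past this point is not to compute $R$ but to ask which of the small maps of (1.4) it contains. Along the chain $R\subseteq\lambda(R)\subseteq\rho\lambda(R)$ the middle class is a left class and the outer ones are right classes. So one can extract a small map by cobase change and retract in $\lambda(R)$, and then use base change and products on that small map in $\rho\lambda(R)$. The presence of a small map in turn pins down the next negation. The aim becomes: find a fixed finite set $\mathfrak F$ of closed pairs that every path of length $13$ meets.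

## Small maps extracted from a left class, and what they generate in a right class

Let $(L,R)$ be a closed pair.

**(4.1)** A left class containing $q_D$ contains $q_S$; one containing $q_S$ contains $q_I$. *Proof.* Take the cobase change of $q_D$ along a bijection $2\to S$, and of $q_S$ along $b:S\to I$. $\square$

**(4.2) Identified points.** Let $i:A\to B$ be in $L$ with $i(a)=i(a')$, $a\ne a'$. Then $q_I\in L$. If moreover $a,a'$ are distinguishable, then $q_S\in L$. In particular $q_I\in L$ or $L\subseteq\mathrm{Inj}$.

*Proof.* Choose a function $A\to I$ (resp. a map $\chi_W:A\to S$) separating $a$ from $a'$. The cobase change $k$ of $i$ along it starts at $I$ (resp. $S$), ends in some $Z$, and takes both points to the same point: it is constant. Then $q_I$ (resp. $q_S$) is a retract of $k$, via the identity of $I$ (resp. $S$) and $1\to Z\to1$, where $1\to Z$ has the value of $k$. $\square$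

**(4.3) Failure of initiality.** If some $i:A\to B$ in $L$ is not in $\mathrm{Init}$, then $q_S\in L$ or $b\in L$.

*Proof.* Let $W\subseteq A$ be open and not of the form $i^{-1}(O)$. Let $k:S\to Z$ be the cobase change of $i$ along $\chi_W$, with $B\to Z$ the other map. If $k$ is constant, $q_S$ is a retract of $k$ as in (4.2). Otherwise $k(0)\ne k(1)$. An open $G\subseteq Z$ containing $k(1)$ but not $k(0)$ would have a preimage $O\subseteq B$ with $i^{-1}(O)=\chi_W^{-1}(k^{-1}(G))=W$, which is impossible. Every open set containing $k(0)$ contains $k(1)$, by continuity of $k$. So $\{k(0),k(1)\}\cong I$ is a subspace of $Z$. Any function $Z\to I$ is continuous; choose one that is the identity on this copy of $I$. Then $b$ is a retract of $k$ via $\mathrm{id}_S$ and $I\to Z\to I$. $\square$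

**(4.4)** If $b\in R$, then $\mathrm{Bij}\subseteq R$. *Proof.* Let $X\to Y$ be a bijection; identify the underlying sets. Let $\mathcal W$ be the set of open sets of $X$. The product $b^{\mathcal W}:S^{\mathcal W}\to I^{\mathcal W}$ is in $R$. Its base change along the function $Y\to I^{\mathcal W}$ given by the characteristic functions (continuous, as $I^{\mathcal W}$ is indiscrete) is the set $Y$ with the topology generated by the open sets of $Y$ and the members of $\mathcal W$. That is $X$. $\square$

**(4.5)** If $n\in R$, then $\mathrm{Emb}\subseteq R$; in particular $o\in R$. If an injective $p:X\to Y$ in $R$ has $X\neq\emptyset$ and is not surjective, then $j\in R$. If $j\in R$, then $e\in R$. *Proof.* The base change of $n$ along the characteristic function $V\to I$ of a subset is the inclusion of that subspace. For the second claim pull $p$ back to the subspace $\{p(x),y\}$, $y\notin p(X)$, then along a bijection from $2$. The third claim is (3.1), as $j\notin\mathrm{Surj}$. $\square$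

**(4.6)** If $R\subseteq\mathrm{Inj}$ is a right class with $\mathrm{Bij}\subseteq R$, then $R\in\{\mathrm{Bij},\mathrm{Bij}\cup E,\mathrm{Inj}\}$. *Proof.* If $e\notin R$, then $R\subseteq\mathrm{Surj}\cap\mathrm{Inj}=\mathrm{Bij}$. If $e\in R$ and $j\notin R$, then by (4.5) each member of $R$ is bijective or has empty source, and $E\subseteq R$ by (3.1); so $R=\mathrm{Bij}\cup E$. If $j\in R$, then composing with a bijection $2\to I$ gives $n\in R$, so $\mathrm{Emb}\subseteq R$. Every injection is a bijection onto its image followed by an embedding, so $R=\mathrm{Inj}$. $\square$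

**(4.7)** Let $R\subseteq\mathrm{Emb}$ be a right class.

- If $j\notin R$, then $R\in\{\mathrm{Iso},\mathrm{Iso}\cup E\}$.
- If $R\not\subseteq\mathrm{ClEmb}$, then $o\in\lambda(R)$ or $n\in\lambda(R)$; hence $o\in\rho\lambda(R)$.

*Proof.* Let $j\notin R$. By (4.5), members of $R$ with nonempty source are surjective embeddings, i.e. homeomorphisms. By (3.1), either $E\subseteq R$, and $R=\mathrm{Iso}\cup E$, or $R\subseteq\mathrm{Surj}$, and $R=\mathrm{Iso}$.

For the second item let $X\subset V$ be a non-closed subspace with inclusion in $R\subseteq\lambda(R)$, and let $y\in\overline X\setminus X$; so $X\ne\emptyset$. Cobase change along $X\to1$ gives $1\to V/X$ in $\lambda(R)$; let $*$ be its image. Then $y\neq*$, and every open set containing $y$ contains $*$, because its preimage in $V$ meets $X$. If $*,y$ are indistinguishable, $n$ is a retract of $1\to V/X$ via $I\cong\{*,y\}\to V/X\to I$. Otherwise some open $O$ contains $*$ and not $y$, and $o$ is a retract of $1\to V/X$ via $S\to V/X$, $0\mapsto y$, $1\mapsto *$, and $\chi_O:V/X\to S$. Finally $\lambda(R)\subseteq\rho\lambda(R)$, and if the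 right class $\rho\lambda(R)$ contains $n$, it contains $o$ by (4.5). $\square$

## Right classes containing $j$ or $o$: stretching a complement along a cardinal

What does $j\in R$ say about $R^r$? One first tries to show $\mathrm{ClEmb}\subseteq R$, which would give $R^r\subseteq\mathrm{ClEmb}^r$. Base changes of powers of $j$ are the inclusions of intersections of clopen sets, and this is not enough. Indeed the closed embedding $c:\{0\}\to S$ is not in $\rho(\{j\})$. To see this, note that $\{j\}^l$ consists of the maps $A\to B$ such that no nonempty clopen subset of $B$ misses the image. As $S$ is connected, $c\in\{j\}^l$. If also $c\in\{j\}^{lr}$, then $c$ would lift against itself and be an isomorphism.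

So $\mathrm{ClEmb}\subseteq R$ may fail, and yet $R^r\subseteq\mathrm{ClEmb}^r$ is true. The idea: given a closed subspace $X\subseteq Z$, replace $Z$ by a larger space $Z'\to Z$ containing many copies of $Z\setminus X$ that converge to $X$, so that $X$ becomes an intersection of clopen sets of $Z'$. Lift over $Z'$. If there are more copies than functions, one function occurs cofinally often, and it descends to a continuous lift over $Z$.

**(5.1) Lemma.** Let $R$ be a right class.

(a) If $j\in R$, then $R^r\subseteq\mathrm{ClEmb}^r$; so if also $R\subseteq\mathrm{ClEmb}$, then $R^r=\mathrm{ClEmb}^r$.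

(b) If $o\in R$, then $R^r\subseteq\mathrm{Emb}^r$; so if also $R\subseteq\mathrm{Emb}$, then $R^r=\mathrm{Emb}^r$.

*Proof.* The additional statements follow from the first ones, since $R\subseteq\mathrm{ClEmb}$ gives $R^r\supseteq\mathrm{ClEmb}^r$, and likewise for $\mathrm{Emb}$. Let $g:U\to V$ be in $R^r$, let $X\subseteq Z$ be a subspace, closed in case (a), and put $Y=Z\setminus X$. Let $u:X\to U$ and $v:Z\to V$ satisfy $gu=v|_X$. We need a lift $d:Z\to U$.

**Step 1: the set $Z'$.** Let $\mu$ be an infinite successor cardinal greater than $|U|^{|Y|}$; it is regular. Put $Z'=X\sqcup(Y\times\mu)$ and let $\pi:Z'\to Z$ be the obvious map. For $O\subseteq Z$ and $t_0<\mu$ put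
$$O_{t_0}=(O\cap X)\cup\big((O\cap Y)\times[t_0,\mu)\big).$$
Then $O_t\cap O'_{t'}=(O\cap O')_{\max(t,t')}$.

**Step 2: a topology in case (a), making $X\to Z'$ a member of $R$.** Call $O'\subseteq Z'$ open iff each slice $\{y\in Y:(y,t)\in O'\}$ is open in $Y$, and for each $x\in O'\cap X$ there are an open $O\ni x$ in $Z$ and $t_0<\mu$ with $O_{t_0}\subseteq O'$. By the intersection formula this is a topology. For $O$ open in $Z$ all $O_{t_0}$ are open: slices are $O\cap Y$ or $\emptyset$. In particular $\pi^{-1}(O)=O_0$ is open and $\pi$ is continuous. $X$ is a subspace of $Z'$: if $O'$ is open, each $x\in O'\cap X$ has an open $O\ni x$ in $Z$ with $O\cap X\subseteq O'$; conversely $O\cap X=O_0\cap X$. Each $Y\times\{t\}$ is open, and so is its complement, which contains $Z_{t+1}\supseteq X$ and has slices $Y$ or $\emptyset$. Also $Y\times\{t\}$ carries the topology of $Y$, because $G\times\{t\}$ is open for $G$ open in $Y$. Now $X$ is the intersection of the clopen complements of the sets $Y\times\{t\}$. So $X\to Z'$ is the base change of $j^\mu:1\to2^\mu$ along the map $Z'\to2^\mu$ determined by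 these clopen sets, and it lies in $R$.

For example, for $Z=S$, $X=\{0\}$, the space $Z'$ has isolated points $(1,t)$, and neighborhoods of $0$ contain a tail of them.

**Step 3: a topology in case (b), with the same purpose.** Take the sets $O_{t_0}$, $O$ open in $Z$, $t_0<\mu$, as a basis; this is possible by the intersection formula and $Z'=Z_0$. Again $\pi^{-1}(O)=O_0$, so $\pi$ is continuous, and $O_{t_0}\cap X=O\cap X$, so $X$ is a subspace. Moreover $X=\bigcap_tZ_t$ with $Z_t$ open. So $X\to Z'$ is the base change of $o^\mu:1\to S^\mu$ along $(\chi_{Z_t})_t$, and it lies in $R$.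

**Step 4: lift over $Z'$ and choose a recurrent function.** As $(X\to Z')\in R$ and $g\in R^r$, the square $(u,v\pi)$ has a lift $d':Z'\to U$. Put $d_t=d'(\cdot,t):Y\to U$. There are fewer than $\mu$ functions $Y\to U$. If each occurred only for a bounded set of $t$, the supremum of the bounds would be less than $\mu$ by regularity, which is absurd. So some $\delta$ equals $d_t$ for unboundedly many $t$. Then $g\delta=v|_Y$. Put $d=u$ on $X$ and $d=\delta$ on $Y$. Then $d|_X=u$ and $gd=v$.

**Step 5: $d$ is continuous.** Let $G\subseteq U$ be open and $d(z)\in G$.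

Let $z\in X$. Then $d'^{-1}(G)$ is open and contains $z$, hence contains some $O_{t_0}$ with $O\ni z$ open in $Z$. Choose $t\ge t_0$ with $d_t=\delta$. Then $u(O\cap X)\subseteq G$ and $\delta(O\cap Y)=d'((O\cap Y)\times\{t\})\subseteq G$, i.e. $d(O)\subseteq G$.

Let $z\in Y$ in case (a). Then $Y$ is open in $Z$, and $\delta=d_t$ for some $t$ is continuous on $Y$.

Let $z\in Y$ in case (b). Choose $t$ with $d_t=\delta$. Then $(z,t)\in O_{t_0}\subseteq d'^{-1}(G)$ for some open $O$ and some $t_0$. So $z\in O$, $t\ge t_0$, $\delta(O\cap Y)=d_t(O\cap Y)\subseteq G$ and $u(O\cap X)\subseteq G$, i.e. $d(O)\subseteq G$. $\square$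

## Left classes containing $q_S$: a quotient map whose sections are discrete

**(6.1) Lemma.** If $L$ is a left class with $q_S\in L$, then $L^l\in\{\mathrm{Iso},\mathrm{DSum},\mathrm{DSum}'\}$.

The plan is to lift $i:A\to B$ in $L^l$ against one well-chosen map to $B$ in $L$, so that the resulting section shows that $B\setminus A$ is a discrete summand. A natural choice is a quotient map $p:U\to B$ from a space whose points are mostly isolated. But a general quotient map arises by gluing pairs of points, i.e. by cobase change of copies of $q_D$, and $q_D$ need not be in $L$: it is not in $\lambda(\{q_S\})=T_1\mathrm{Fib}^l$, since $q_D\in T_1\mathrm{Fib}$ and $q_D$ does not lift against itself. The remedy is to add, for each pair $x,y$ to be glued, a new point $c$ with both $x$ and $y$ in all its neighborhoods, and to collapse two copies of $S$.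

*Proof.* Let $i:A\to B$ be in $L^l$. Since $q_S,q_I\in L$ by (4.1), $i\in\{q_S\}^l\cap\{q_I\}^l=\mathrm{Init}\cap\mathrm{Inj}=\mathrm{Emb}$; regard $A$ as a subspace of $B$.

**Step 1: a quotient map $p:U\to B$ from a scattered space.** For $w\in B$ let $B_w=\{w^*\}\sqcup(B\setminus\{w\})\times\omega$. Its points $(x,k)$ are isolated. A set $W\ni w^*$ is open iff there is an open $N\ni w$ in $B$ such that for every $x\in N\setminus\{w\}$ we have $(x,k)\in W$ for all but finitely many $k$. This is a topology: for two such sets intersect the $N$'s and unite the finite exceptional sets. Let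
$$U=A\sqcup\bigsqcup_{w\in B}B_w,\qquad p:U\to B,\quad a\mapsto a,\ w^*\mapsto w,\ (x,k)\mapsto x .$$
$p$ is surjective. It is continuous: for open $O$ the set $p^{-1}(O)\cap A$ is open in $A$, and if $w\in O$ use $N=O$ at $w^*$. It is a quotient map: if $p^{-1}(O)$ is open and $w\in O$, then openness at $w^*$ gives an open $N\ni w$ such that each $x\in N\setminus\{w\}$ has some $(x,k)\in p^{-1}(O)$, so $N\subseteq O$.

For $B=S$: in $B_0$, neighborhoods of $0^*$ contain almost all $(1,k)$, since $S$ is the only neighborhood of $0$; and $B_1$ is discrete, since one may take $N=\{1\}$.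

**Step 2: make it a member of $L$.** Let $U^+=U\sqcup\{c_{x,y}:x\neq y\in U,\ p(x)=p(y)\}$, where $W$ is open iff $W\cap U$ is open in $U$ and $c_{x,y}\in W$ implies $x,y\in W$. Then $U$ is an open subspace. Extend $p$ to $p^+:U^+\to B$ by $p^+(c_{x,y})=p(x)$; it is continuous. The maps $S\to U^+$ with $0\mapsto c_{x,y}$ and $1\mapsto x$ (resp. $1\mapsto y$) are continuous. The cobase change along them of the coproduct of the corresponding copies of $q_S$ is the quotient map of $U^+$ by the equivalence relation generated by $c_{x,y}\sim x$, $c_{x,y}\sim y$, whose classes are the fibres of $p^+$. If $(p^+)^{-1}(O)$ is open, so is $p^{-1}(O)$, hence $O$. So $p^+$ is a surjective quotient map with these fibres, that is, it is this cobase change, and $p^+\in L$.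

**Step 3: a section, and openness of $A$.** Lift $i$ against $p^+$ in the square given by the inclusion of the summand $A\subseteq U\subseteq U^+$ and $\mathrm{id}_B$. We get a continuous section $d$ of $p^+$ such that $d|_A$ is the inclusion of the summand $A$. If $d(y)$ lies in the summand $A$, then $y=p^+d(y)\in A$. So $A=d^{-1}(\text{summand }A)$, and $A$ is open in $B$.

**Step 4: neighborhoods that see only one value of $d$.** For $x\in U$ outside the summand $A$ there is an open $W_x\ni x$ of $U$ with $W_x\cap d(B)\subseteq\{x\}$. If $x=(z,k)$ take $\{x\}$. If $x=w^*$ take $\{w^*\}\cup\{(z,k)\in B_w:(z,k)\ne d(z)\}$. This is open (with $N=B$), because for each $z$ at most one $k$ is excluded; and it works because $(z,k)=d(z')$ forces $z'=p^+d(z')=z$.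

**Step 5: points of $B\setminus A$ are open.** Let $y\in B\setminus A$. If $d(y)\in U$, it lies outside the summand $A$ by Step 3, and $\{y\}=d^{-1}(W_{d(y)})$ is open, as $d$ is injective. If $d(y)=c_{x,x'}$, then $p(x)=p(x')=y\notin A$, so $x,x'$ lie outside the summand $A$. The set $W=\{c_{x,x'}\}\cup W_x\cup W_{x'}$ is open in $U^+$. Since the only point of $d(B)$ over $y$ is $d(y)$, we have $x,x'\notin d(B)$, so $W\cap d(B)=\{d(y)\}$ and $\{y\}=d^{-1}(W)$ is open. Hence $B=A\sqcup D$ with $D$ discrete. So $L^l\subseteq\mathrm{DSum}$.

**Step 6: which part of $\mathrm{DSum}$.** If $e\in L^l$, then $\mathrm{DSum}\subseteq L^l$: $A\to A\sqcup D$ is a cobase change of a coproduct of copies of $e$. So $L^l=\mathrm{DSum}$.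

Suppose $e\notin L^l\ne\mathrm{Iso}$. Any $A\to A\sqcup D$ in $L^l$ with $D\neq\emptyset$ has $A\ne\emptyset$, since $e$ is a retract of $\emptyset\to D$. So $L^l\subseteq\mathrm{DSum}'$, and a map with $A,D\ne\emptyset$ exists in $L^l$. Cobase change along $A\to1$ gives $1\to1\sqcup D$, of which $j$ is a retract; so $j\in L^l$. For $A\ne\emptyset$ and $D$ discrete, $A\to A\sqcup D$ is the cobase change of the coproduct $\bigsqcup_Dj$ along a constant map $\bigsqcup_D1\to A$. So $L^l=\mathrm{DSum}'$. $\square$

## Spaces injective for closed embeddings have a generic point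

**(7.1) Lemma.** (a) If $(F\to1)\in\mathrm{ClEmb}^r$, then $F$ has a point $g$ lying in every nonempty open set. If such an $F$ is not indiscrete and $(F\to1)$ belongs to a right class $N$, then $q_S\in N$.

(b) If $N\subseteq\mathrm{ClEmb}^r$ is a right class, then $N^r\in\{\mathrm{All},T_0\mathrm{Fib},T_1\mathrm{Fib}\}$.

*Proof.* **Step 1: the generic point.** $F\ne\emptyset$ by (3.2). Let $F^+=F\sqcup\{\gamma\}$ with open sets $\emptyset$ and $O\cup\{\gamma\}$, $O$ open in $F$. Then $F$ is a closed subspace, so lifting $F\to F^+$ against $F\to1$ gives a retraction $\varrho:F^+\to F$. For a nonempty open $G\subseteq F$, $\varrho^{-1}(G)$ is open and nonempty, so it contains $\gamma$. So $g=\varrho(\gamma)\in G$.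

**Step 2: extract $q_S$.** Let $O$ be a nonempty proper open subset of $F$ and $x\notin O$. Then $0\mapsto x$, $1\mapsto g$ is a continuous map $S\to F$, as every open set containing $x$ contains $g$; and $\chi_O$ is a retraction of it, as $g\in O$. So $q_S$ is a retract of $F\to1$.

**Step 3: part (b).** $N\subseteq\mathrm{SplitEpi}$ by (3.2), so (3.3) applies; let $\mathcal F=\{F:(F\to1)\in N\}$. If all $F\in\mathcal F$ are points, members of $N$ are injective split epimorphisms, so $N=\mathrm{Iso}$ and $N^r=\mathrm{All}$. If all $F\in\mathcal F$ are indiscrete and some has at least two points, then $q_I\in N$ (retract), so $N^r\subseteq T_0\mathrm{Fib}$; equality holds by (3.3), since maps from indiscrete spaces to $T_0$ spaces are constant. Otherwise $q_S\in N$ by (a), and $N^r\subseteq T_1\mathrm{Fib}$. Conversely, let $f$ be a map from some $F\in\mathcal F$ to a $T_1$ space. If $G$ is open and contains $f(x)$, then $f^{-1}(G)$ is open and nonempty, so contains $g$. So $f(x)\in\overline{\{f(g)\}}=\{f(g)\}$ and $f$ is constant. By (3.3), $N^r=T_1\mathrm{Fib}$. $\square$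

**(7.2) The row of $e$, completed.** Put $N=\mathrm{Emb}^r\subseteq\mathrm{ClEmb}^r$. As $\mathrm{Emb}\subseteq\mathrm{Init}=\{q_S\}^l$, we have $q_S\in N$, so $N^r\subseteq T_1\mathrm{Fib}$. Now $q_S$ lies in $\mathrm{All}$ and $T_0\mathrm{Fib}$ but not in $T_1\mathrm{Fib}$, so (7.1)(b) leaves $N^r=T_1\mathrm{Fib}$. Next $T_1\mathrm{Fib}^r\subseteq\mathrm{Inj}^r\cap\{q_D\}^r=\mathrm{Iso}$. So the words $r^n$ applied to $e$ give $\mathrm{Surj},\mathrm{Emb},\mathrm{Emb}^r,T_1\mathrm{Fib},\mathrm{Iso},\mathrm{All},\mathrm{Iso},\dots$

## The sixteen pairs of $\mathfrak F$, and pairs of type X and Y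

**(8.1) Definition.** $\mathfrak F$ is the set of closed pairs $(L,R)$ with $L\in\{\mathrm{Iso},\mathrm{DSum},\mathrm{DSum}'\}$ or $R$ one of
$$\mathrm{All},\ \mathrm{Iso},\ \mathrm{Iso}\cup E,\ \mathrm{Bij},\ \mathrm{Bij}\cup E,\ \mathrm{Inj},\ \mathrm{TF},\ \mathrm{TF}\cup E,$$
$$T_0\mathrm{Fib},\ T_1\mathrm{Fib},\ \mathrm{ClEmb}^r,\ \mathrm{Emb}^r,\ \mathrm{ClEmb}^r\cap T_0\mathrm{Fib},\ \mathrm{Emb}^r\cap T_0\mathrm{Fib}.$$

A closed pair is determined by either component, and $L=\mathrm{Iso}$ means $R=\mathrm{All}$. So $|\mathfrak F|\le3+14-1=16$. Lemma (6.1) says: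

**(8.2)** If $q_S\in L$, then $\alpha(L,R)\in\mathfrak F$.

And (3.4) says that among $\beta(L,R),\dots,\beta^4(L,R)$ some pair is in $\mathfrak F$.

**(8.3) Definition.** $(L,R)$ is of *type X* if $R\subseteq\mathrm{Inj}$, equivalently $q_D\in L$. It is of *type Y* if $q_I\in R$, equivalently $\mathrm{TF}\subseteq R$. For example, $(\mathrm{Inj}^l,\mathrm{Inj})$ is of type X and $(\mathrm{Inj},\mathrm{TF})$ is of type Y.

**(8.4)** $\alpha(L,R)$ is always of type X or Y. If $L\subseteq\mathrm{Inj}$, it is of type X. *Proof.* If $L\subseteq\mathrm{Inj}$, then $L^l\supseteq\mathrm{Inj}^l\ni q_D$. Otherwise $q_I\in L\subseteq\rho(L)$ by (4.2). $\square$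

## Paths from a type X pair

We first compute two more negations.

**(9.1)** $\mathrm{Bij}^r=\mathrm{Init}$, and $\mathrm{Init}^r=\mathrm{Emb}^r\cap T_0\mathrm{Fib}$. *Proof.* $\mathrm{Bij}^r\subseteq\mathrm{Init}$ as in (1.6), since $\mathrm{id}:X\to X'$ is bijective. If $p\in\mathrm{Init}$, $i$ is bijective and $(u,v)$ is a square from $i$ to $p$, put $d=ui^{-1}$. Then $pd=vii^{-1}=v$, and $d^{-1}(p^{-1}(O))=v^{-1}(O)$, so $d$ is continuous. Next, $\mathrm{Emb}\cup\mathrm{TF}\subseteq\mathrm{Init}$, and each member of $\mathrm{Init}$ is a member of $\mathrm{TF}$ followed by one of $\mathrm{Emb}$ (factor through the image). As left classes are closed under composition, $\mathrm{Init}^r=\mathrm{Emb}^r\cap\mathrm{TF}^r=\mathrm{Emb}^r\cap T_0\mathrm{Fib}$ by (1.7). $\square$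

**(9.2) Proposition.** Every path of length $4$ starting at a type X pair meets $\mathfrak F$.

*Proof.* Let $R\subseteq\mathrm{Inj}$ and $(L,R)\notin\mathfrak F$.

**Step 1: the move $\alpha$ lands in $\mathfrak F$.** We have $q_D\in L$, so $q_S\in L$ by (4.1), and (8.2) applies.

**Step 2: the moves $\beta\beta$ land in $\mathfrak F$.** Put $N=R^r$. Then $N\supseteq\mathrm{Inj}^r=\mathrm{TF}\ni q_I$, and the right class reached is $N^r$. We distinguish which of $e,j$ lie in $R$; recall that $j\in R$ implies $e\in R$.

*Case $j\in R$.* By (5.1)(a), $N\subseteq\mathrm{ClEmb}^r$, and (7.1)(b) gives $N^r\in\{\mathrm{All},T_0\mathrm{Fib},T_1\mathrm{Fib}\}$.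

*Case $e\in R$, $j\notin R$.* By (4.5), $R\subseteq\mathrm{Bij}\cup E$, and $E\subseteq R$. As $(L,R)\notin\mathfrak F$, $R\ne\mathrm{Iso}\cup E$, so $R$ contains a bijection $X\to V$ that is not a homeomorphism; identify the underlying sets. We simplify it by base change. Let $W$ be open in $X$ and not in $V$. Choose $x\in W$ with no $V$-neighborhood inside $W$; put $T=V\setminus W$ and $V'=\{x\}\cup T\subseteq V$. Let $V''$ be the set $V'$ with all subsets of $T$ open, and with a set containing $x$ open iff it contains $N_0\cap V'$ for some neighborhood $N_0$ of $x$ in $V$. Then $V''\to V'\to V$ is continuous. The base change of $X\to V$ along it is a bijection $X''\to V''$ with $X''$ discrete: $\{x\}=W\cap V'$ is open in $X''$, and points of $T$ are open already in $V''$. So $(X''\to V'')\in R$. Every open set of $V''$ containing $x$ meets $T$, because $N_0\not\subseteq W$.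

Now let $(F\to1)\in N=R^r$ and $a,a'\in F$. The function $X''\to F$, $x\mapsto a$, $T\mapsto a'$, is continuous, and lifting $X''\to V''$ against $F\to1$ shows that it is continuous on $V''$. So the preimage of an open set containing $a$ meets $T$; that is, every open set containing $a$ contains $a'$. Hence all such $F$ are indiscrete. As $e\in R$, $N\subseteq\mathrm{SplitEpi}$, so (3.3) describes $N^r$: it contains $T_0\mathrm{Fib}$, as all $F$ are indiscrete, and it is contained in $\{q_I\}^r=T_0\mathrm{Fib}$, as $q_I\in N$. So $N^r=T_0\mathrm{Fib}$.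

*Case $e\notin R$.* Then $R\subseteq\mathrm{Surj}\cap\mathrm{Inj}=\mathrm{Bij}$, so $N\supseteq\mathrm{Bij}^r=\mathrm{Init}$. Put $K=N^r$. Then $K\subseteq\mathrm{Init}^r=\mathrm{Emb}^r\cap T_0\mathrm{Fib}$, and $K\subseteq\mathrm{SplitEpi}$ by (3.2). If $K\ne\mathrm{Iso}$, some member of $K$ is not injective and has a fibre $F$ with at least two points. Here $(F\to1)\in K\subseteq\mathrm{ClEmb}^r$, and $F$ is $T_0$, hence not indiscrete. By (7.1)(a), $q_S\in K=N^r$. So $N\subseteq\{q_S\}^l=\mathrm{Init}$, hence $N=\mathrm{Init}$ and $K=\mathrm{Init}^r$. Thus $K\in\{\mathrm{Iso},\mathrm{Emb}^r\cap T_0\mathrm{Fib}\}$.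

**Step 3: the moves $\beta\alpha$ keep type X and bring in $b$ or $o$.** They lead to the right class $R_1=\rho\lambda(R)$. As $\mathrm{Inj}$ is a left class and a right class, $\lambda(R)\subseteq\mathrm{Inj}$ and $R_1\subseteq\mathrm{Inj}$. So the new pair is again of type X. Note $q_S\notin\lambda(R)$.

*(i) If $R\not\subseteq\mathrm{Emb}$, then $\beta\alpha$ lands in $\mathfrak F$.* Some member of $R\subseteq\lambda(R)$ is injective and not in $\mathrm{Init}$. By (4.3), $b\in\lambda(R)\subseteq R_1$. So $\mathrm{Bij}\subseteq R_1$ by (4.4), and $R_1\in\{\mathrm{Bij},\mathrm{Bij}\cup E,\mathrm{Inj}\}$ by (4.6). This item does not use $(L,R)\notin\mathfrak F$.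

*(ii) If $R\subseteq\mathrm{Emb}$.* As $(L,R)\notin\mathfrak F$, $j\in R$ by (4.7). If $R\subseteq\mathrm{ClEmb}$, then $R^r=\mathrm{ClEmb}^r$ by (5.1)(a), and the pair reached by $\beta$ is in $\mathfrak F$. Otherwise $o\in R_1$ by (4.7). If then $R_1\subseteq\mathrm{Emb}$, $R_1^r=\mathrm{Emb}^r$ by (5.1)(b), and $\beta\alpha\beta$ lands in $\mathfrak F$. If $R_1\not\subseteq\mathrm{Emb}$, item (i) applied to $R_1$ shows that $\beta\alpha\beta\alpha$ lands in $\mathfrak F$.

**Step 4: all paths of length $4$.** Every such path begins with one of
$$\alpha;\quad\beta\beta;\quad\beta\alpha\alpha;\quad\beta\alpha\beta\beta;\quad\beta\alpha\beta\alpha .$$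
The first two are Steps 1 and 2. For the third and fourth, apply Steps 1 and 2 to the type X pair reached by $\beta\alpha$, unless that pair is already in $\mathfrak F$. The fifth is Step 3. $\square$

## Paths from a type Y pair

**(10.1) Proposition.** Every path of length $9$ starting at a type Y pair meets $\mathfrak F$.

*Proof.* Let $(L,R)$ be of type Y. Then $\mathrm{TF}\subseteq R$, so $R^r\subseteq\mathrm{TF}^r=T_0\mathrm{Fib}$.

**Step 1: dispose of all beginnings except $\beta\alpha$.**

*(i) The path begins with $\alpha$.* As $q_I\in R$, $L=R^l\subseteq\{q_I\}^l=\mathrm{Inj}$. By (8.4) the next pair is of type X, and by (9.2) $\mathfrak F$ is met within $5$ steps.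

*(ii) The path begins with $\beta$ and $R^r\subseteq\mathrm{Inj}$.* The next pair $(\lambda(R),R^r)$ is of type X; $\mathfrak F$ is met within $5$ steps.

*(iii) The path begins with $\beta\beta$ and $R^r\not\subseteq\mathrm{Inj}$.* Some member of $R^r\subseteq\lambda(R^r)$ identifies two distinct points. They lie in one fibre, which is $T_0$, so they are distinguishable, and $q_S\in\lambda(R^r)$ by (4.2). The pair reached by $\beta\beta$ is $(\lambda(R^r),R^{rr})$, so $\beta\beta\alpha$ lands in $\mathfrak F$ by (8.2). Also $\beta\beta\beta$ lands in $\mathfrak F$: if $e\in R$, then $R^r\subseteq\mathrm{SplitEpi}$ and $R^{rrr}\in\{\mathrm{Iso},\mathrm{TF}\}$ by (3.3); if $e\notin R$, then $R\subseteq\mathrm{Surj}$, $R^r\supseteq\mathrm{Emb}$ and $R^{rr}\subseteq\mathrm{Emb}^r\subseteq\mathrm{ClEmb}^r$, and (7.1)(b) applies to $N=R^{rr}$. A path of length at least $3$ therefore meets $\mathfrak F$ within $3$ steps.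

*(iv) The path begins with $\beta\alpha$.* The new right class is $\rho\lambda(R)\supseteq\lambda(R)\supseteq R\ni q_I$, so the new pair is again of type Y. If $q_S\in\lambda(R)$, the new pair is in $\mathfrak F$ by (8.2).

So a path of length at least $5$ from a type Y pair either meets $\mathfrak F$ within $5$ steps, or begins with $\beta\alpha$ and is then at a type Y pair. What remains is the increasing chain from (3.4)'s aftermath, now with $q_I$ in every member. Put $R_0=R$ and $R_{k+1}=\rho\lambda(R_k)$; all $R_k$ contain $q_I$. By (iv):

**(10.2)** If $q_S\in\lambda(R_k)$, then the pair with right class $R_{k+1}$ is in $\mathfrak F$.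

**Step 2: split $R_k$ into an injective part and $\mathrm{TF}$ when $q_S\notin\lambda(R_k)$.** By (4.2), each $p:X\to Y$ in $R_k\subseteq\lambda(R_k)$ identifies only indistinguishable points. Let $X'\subseteq X$ be a subspace containing exactly one point of each nonempty fibre of $p$, and let $t:X\to X'$ send a point to the representative of its fibre. For open $G\subseteq X$ we have $t^{-1}(G\cap X')=G$, because $x$ and $t(x)$ are indistinguishable. So $t$ is continuous and $t\in\mathrm{TF}$. Moreover $p=p't$ with $p'=p|_{X'}$ injective, and $p'$ is a retract of $p$ via $X'\subseteq X\xrightarrow{t}X'$ and $\mathrm{id}_Y$. So $p'\in M_k:=R_k\cap\mathrm{Inj}$, which is a right class. Since $M_k,\mathrm{TF}\subseteq R_k$, the class $R_k$ consists exactly of the composites of a member of $\mathrm{TF}$ followed by a member of $M_k$, written $R_k=M_k\circ\mathrm{TF}$, and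
$$R_k^r=M_k^r\cap\mathrm{TF}^r=M_k^r\cap T_0\mathrm{Fib}. \tag{10.3}$$

**Step 3: if $M_k$ is not made of embeddings, $q_S$ appears one block later.** Suppose $q_S\notin\lambda(R_k)$ and $M_k\not\subseteq\mathrm{Emb}$. Then $M_k\not\subseteq\mathrm{Init}$, so by (4.3) $b\in\lambda(R_k)\subseteq R_{k+1}$, and $\mathrm{Bij}\subseteq R_{k+1}$ by (4.4). As $q_I\in R_{k+1}$, the composite $2\to I\to1$, which is $q_D$, is in $R_{k+1}\subseteq\lambda(R_{k+1})$. By (4.1) $q_S\in\lambda(R_{k+1})$, so by (10.2) the pair with right class $R_{k+2}$ is in $\mathfrak F$.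

**Step 4: the path $\beta\alpha\beta\alpha\beta\alpha$ meets $\mathfrak F$.** If $q_S\in\lambda(R_0)$, the pair with right class $R_1$ is in $\mathfrak F$. So let $q_S\notin\lambda(R_0)$. The following cases are exhaustive.

- $M_0\not\subseteq\mathrm{Emb}$. By Step 3 the pair with right class $R_2$ is in $\mathfrak F$.
- $M_0\subseteq\mathrm{Emb}$ and $j\notin M_0$. By (4.7) $M_0\in\{\mathrm{Iso},\mathrm{Iso}\cup E\}$. A map in $\mathrm{TF}$ onto $\emptyset$ has empty source, so $R_0=M_0\circ\mathrm{TF}\in\{\mathrm{TF},\mathrm{TF}\cup E\}$ and the initial pair is in $\mathfrak F$.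
- $j\in M_0\subseteq\mathrm{ClEmb}$. By (5.1)(a) and (10.3), $R_0^r=\mathrm{ClEmb}^r\cap T_0\mathrm{Fib}$, and the pair after the first $\beta$ is in $\mathfrak F$.
- $M_0\subseteq\mathrm{Emb}$ and $M_0\not\subseteq\mathrm{ClEmb}$. By (4.7) and monotonicity, $o\in\rho\lambda(M_0)\subseteq R_1$. If $q_S\in\lambda(R_1)$, the pair with right class $R_2$ is in $\mathfrak F$. Otherwise Step 2 applies with $k=1$, and $o\in M_1$. If $M_1\subseteq\mathrm{Emb}$, then $R_1^r=\mathrm{Emb}^r\cap T_0\mathrm{Fib}$ by (5.1)(b) and (10.3), and $\beta\alpha\beta$ lands in $\mathfrak F$. If $M_1\not\subseteq\mathrm{Emb}$, Step 3 with $k=1$ shows that the pair with right class $R_3$, reached by $\beta\alpha\beta\alpha\beta\alpha$, is in $\mathfrak F$.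

**Step 5: nine moves suffice.** Given a path of length $9$ from a type Y pair, let $m\le2$ be the maximal number, not exceeding $2$, of initial blocks $\beta\alpha$. After them (at most $4$ steps) the path is at a type Y pair, and at least $5$ steps remain. By Step 1 either $\mathfrak F$ is met within these $5$ steps, or the path continues with another block $\beta\alpha$. By maximality the latter means $m=2$, the path begins with $\beta\alpha\beta\alpha\beta\alpha$, and Step 4 applies. $\square$

## Counting the classes $P^s$

**(11.1)** Every path of length $13$ meets $\mathfrak F$. *Proof.* If the first four steps are all $\beta$, use (3.4). Otherwise the first $\alpha$ occurs at step at most $4$, and after it the pair is of type X or Y by (8.4). By (9.2) or (10.1), $\mathfrak F$ is met within $9$ further steps. $\square$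

**Proof of Theorem (2.1), part 1.** Let $\tau$ be a closed pair reached from $\pi(l)$ or $\pi(r)$ by some path. Consider the last visit of the path to $\mathfrak F$, if any. The part of the path strictly after that visit avoids $\mathfrak F$, so, viewed as a path, it has length less than $13$ by (11.1). Hence $\tau$ is reached from the last visited member of $\mathfrak F$, or from the initial pair if there is no visit, by at most $13$ moves. So $\tau$ lies in
$$\{w\sigma:\ \sigma\in\mathfrak F\cup\{\pi(l),\pi(r)\},\ w\text{ a word in }\alpha,\beta,\ |w|\le13\}.$$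
There are $2^{14}-1$ words of length at most $13$ and at most $18$ choices of $\sigma$, so this set has at most $18\cdot(2^{14}-1)$ elements. By (2.6) every $P^s$ is one of the two components of such a pair, so there are at most $36\cdot(2^{14}-1)$ classes $P^s$. Taking $P=\{f\}$ proves the conjecture.

**Proof of Theorem (2.1), part 2.** Let $\mathcal G$ be the set of components of pairs $w\sigma$ with $\sigma\in\mathfrak F$ and $|w|\le13$. It is finite and independent of $P$. If $s$ has at least $13$ indices $k$ with $s_k=s_{k+1}$, the path attached to $s$ in (2.6) has length at least $13$, so it visits $\mathfrak F$ by (11.1). After its last visit at most $13$ moves remain, as in part 1, so $P^s\in\mathcal G$. $\blacksquare$
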